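# Adding a set to a dilate of itself in $\mathbb Z^d$: the coefficient $q+2d-1$

## 1. The theorem

For finite sets $X,Y\subset\mathbb R^n$ write $X+Y=\{x+y:x\in X,\ y\in Y\}$. For a real number $q$ write $q\cdot X=\{qx:x\in X\}$. The *dimension* of a finite nonempty set is the dimension of its real affine span. We abbreviate $p\cdot X+q\cdot Y$ to $pX+qY$.

Throughout, $p,q$ are coprime integers with $1\le|p|<|q|$, and for $e\ge0$
$$\kappa_e=|p|+|q|+2e-2,\qquad\text{so that}\qquad \kappa_e+2(d-e)=\kappa_d. \tag{1}$$
For $d\ge 0$ let $S(d)$ be the following statement.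

**Statement $S(d)$.** There is a constant $C_d\ge0$, depending only on $p,q,d$, such that every finite nonempty $A\subset\mathbb Z^n$ ($n$ arbitrary) of dimension $d$ satisfies $|pA+qA|\ge\kappa_d|A|-C_d$.

**Theorem 1.** If $p=1$ and $|q|\ge2$, then $S(d)$ holds for all $d\ge0$. In particular, for all natural numbers $d$ and $q>1$ there is a constant $C(q,d)$ such that
$$|A+q\cdot A|\ \ge\ (q+2d-1)|A|-C(q,d)$$
for every finite $d$-dimensional set $A\subset\mathbb Z^d$.

**Theorem 2.** $S(d)$ holds for all coprime $p,q$ with $1\le|p|<|q|$ and all $d\ge0$, also with $\mathbb R^n$ in place of $\mathbb Z^n$. The coefficient $\kappa_d=|p|+|q|+2d-2$ is best possible (for $d\ge1$; a set of dimension $0$ is a single point, and there the coefficient carries no information).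

The displayed inequality in Theorem 1 is stated as a conjecture in the problem we are solving, whose source is Akshat Mudgal, "Sums of linear transformations in higher dimensions", arXiv:1902.07665 (2019). The problem recalls results of Balog and Shakan, valid for $q\ge2$ and finite $d$-dimensional $A\subset\mathbb Z^d$: for $d\in\{2,3\}$ the displayed inequality itself, and for $d\ge4$ the inequality $|A+q\cdot A|\ge(q+d+1)|A|-O_{q,d}(1)$. We shall not use them.

## 2. What the constants mean, and sets that attain them

The error term is bounded independently of $A$. From now on $O(1)$ and $C$ always denote quantities bounded in terms of $p,q,d$ only. So the theorem concerns large sets, and the whole content is the coefficient of $|A|$.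

The condition on the dimension is what makes the coefficient large. On a line, the progression $\{0,1,\dots,N-1\}$ with $q\ge2$ gives at most $(q+1)(N-1)+1$ sums, so the coefficient $q+1=\kappa_1$ cannot be exceeded. The theorem says that each further dimension forces $2|A|$ more sums. Here is the set that shows the number $2$ is right.

**Example 1 (a line with extra points).** Let $q\ge2$, $N\ge q$ and
$$A=\{0,e_1,2e_1,\dots,(N-1)e_1\}\cup\{e_2,\dots,e_d\},\qquad |A|=N+d-1.$$
Consider $A+qA$.

- On the main line we get the integers $i+qj$ with $0\le i,j\le N-1$. Since $N\ge q$, the intervals $[qj,qj+N-1]$ leave no gaps, so we get all of $0,\dots,(q+1)(N-1)$. That is $(q+1)N-q$ sums.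
- For each $i\ge2$ there are $N$ sums in $e_i+q\cdot(\text{line})$ and $N$ sums in $(\text{line})+qe_i$.
- The sums $e_i+qe_j$ with $i,j\ge2$ number $(d-1)^2$.

All these are distinct: the coordinates along $e_2,\dots,e_d$ separate the groups, because $1,q,q+1$ are distinct and nonzero. The total is
$$(q+2d-1)N-q+(d-1)^2=(q+2d-1)|A|-d(q+d-1),$$
since $(d-1)(q+2d-1)+q-(d-1)^2=(d-1)(q+d)+q=d(q+d-1)$. So the coefficient in Theorem 1 is optimal for all $q\ge2$, $d\ge1$, and necessarily $C(q,d)\ge d(q+d-1)$.

For general $p,q$ and $d\ge1$ use the same set. The sums $pi+qj$ with $0\le i,j\le N-1$ lie in an interval of $(|p|+|q|)(N-1)+1$ integers, and there are at most $2(d-1)N+(d-1)^2$ other sums. Hence $|pA+qA|\le(|p|+|q|+2d-2)|A|+O(1)$ with $|A|\to\infty$. This proves the optimality claim in Theorem 2; what remains in both theorems is the lower bound.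

## 3. Residue classes and the first cases

**A textbook fact.** For finite nonempty $X,Y\subset\mathbb R^n$ we have $|X+Y|\ge|X|+|Y|-1$. Indeed, a generic linear functional is injective on $X$ and on $Y$, and it maps $X+Y$ onto the sum of the images, so we may take $n=1$. If $x_1<\dots<x_k$ and $y_1<\dots<y_m$, then $x_1+y_1<\dots<x_1+y_m<x_2+y_m<\dots<x_k+y_m$ are $k+m-1$ distinct sums.

**Normalization.** Neither $|A|$, $\dim A$ nor $|pA+qA|$ changes if we translate $A$. If $0\in A$, none changes under an isomorphism $\varphi$ of the group generated by $A$ onto another lattice, since $\varphi(pa+qb)=p\varphi(a)+q\varphi(b)$ and $\varphi$ extends to the real spans. If $A\subset\mathbb Z^n$ contains $0$ and has dimension $d$, this group is free of rank $d$. So we may assume that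
$$A\subset\mathbb Z^d,\qquad 0\in A,\qquad A\text{ generates }\mathbb Z^d.$$

**Definition.** Such a set is called *normalized*.

For example, $\{5,8,14\}$ becomes $\{0,3,9\}$ and then $\{0,1,3\}$. If $A$ is normalized and $a\in A$, then $A-a$ is normalized too: the group it generates contains $0-a$, hence $a$, hence all of $A$.

**Definition (classes, spans, translates).** Let $A$ be normalized of dimension $d\ge1$.

- "Classes mod $q$" are cosets of $q\mathbb Z^d$ in $\mathbb Z^d$. The projection is $\pi:\mathbb Z^d\to G=(\mathbb Z/q)^d$.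
- $A_1,\dots,A_r$ are the nonempty intersections of $A$ with classes mod $q$, so $r\le|q|^d$.
- $W_j$ is the real affine span of $A_j$, $V_j$ is its direction (a linear subspace), and $d_j=\dim W_j$.
- $n_j$ is the number of translates of $V_j$, other than $W_j$, that meet $A$.

**Example 2.** Take $d=2$, $q=2$, and the set of Example 1 with $N\ge4$ even: $N$ points on a line, and $e_2$. There are three classes. $A_1$ consists of the even points of the line, $A_2$ of the odd ones, and $A_3=\{e_2\}$. Both $W_1$ and $W_2$ are the line, $d_1=d_2=1$ and $n_1=n_2=1$, because $A$ meets one other horizontal line. For the third class, $W_3=\{e_2\}$, $V_3=0$, $d_3=0$ and $n_3=N$.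

Since $p$ is invertible mod $q$, the sets $pA_1+qA,\dots,pA_r+qA$ lie in distinct classes mod $q$. Therefore
$$|pA+qA|=\sum_{j=1}^r|pA_j+qA|. \tag{2}$$

**The case $d=1$, $p=1$, $q=2$.** A normalized $A\subset\mathbb Z$ with at least two points generates $\mathbb Z$ and contains $0$, so it contains even and odd numbers, and $r=2$. By (2),
$$|A+2A|\ge(|A_1|+|A|-1)+(|A_2|+|A|-1)=3|A|-2,$$
and $3=q+1=\kappa_1$. So this case is done.

**The same argument in general** gives $|pA+qA|\ge\sum_j(|A_j|+|A|-1)=(r+1)|A|-r$. This is not enough when $r$ is small. For $d=1$, $p=1$, $q=3$ we want $4|A|$, but a set may meet only two classes mod $3$, and then we get $3|A|-2$. For instance let $A=\{x\in[0,3N):x\equiv0,1\bmod 3\}$ with $N\ge2$, so $|A|=2N$. Here $A_1=3A_1'$ with $A_1'=\{0,\dots,N-1\}$, and $A_1+3A=3(A_1'+A)$. The set $A_1'+A$ is the full interval $[0,4N-3]$, so $|A_1+3A|=4N-2$. The second class is a translate of the first by $1$, and $|A+3A|=8N-4=4|A|-4$. The theorem holds, but the estimate $|A_1+3A|\ge|A_1|+|A|-1=3N-1$ was wasteful: $A_1'$ fills out the class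 mod $3$ that $A$ misses.

## 4. Estimating class by class, and why it fails

By (2) it would suffice to prove $|pA_j+qA|\ge\kappa_d|A_j|-O(1)$ for every class $A_j$. Let us try this, by induction on $d$, and see what happens.

*Classes of full dimension.* Take $p=1$, $d_j=d$, and write $A_j=a_j+qA_j'$ with $a_j\in A_j$. Then $|A_j+qA|=|A_j'+A|$. If $A_j'$ meets all classes mod $q$, then $A_j'+A_j$ splits into $|q|^d$ pieces and we get about $(|q|^d+1)|A_j|$ sums, which is enough. If $A_j'$ misses some class, then adding another class $A_m$ produces sums in a new residue class, so we gain $|A_m|$. But we gain it *over* $|A_j+qA_j|$, which is a quantity of the kind we are trying to bound. This suggests raising the coefficient gradually, provided $|A_m|$ is not tiny.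

*Classes of smaller dimension.* If $d_j<d$, induction gives $|pA_j+qA_j|\ge\kappa_{d_j}|A_j|-O(1)$. By (1) we are short by $2(d-d_j)|A_j|$. The other $n_j$ translates of $V_j$ help: each contributes at least $|A_j|$ further sums. But $n_j$ may be only $d-d_j$, half of what we need. And this is not a weakness of the estimate. In Example 2,
$$A_1+2A=\big(A_1+2\cdot\text{line}\big)\cup(A_1+2e_2)$$
has $(3|A_1|-1)+|A_1|=4|A_1|-1$ elements, because $|[0,\tfrac N2-1]+[0,N-1]|=\tfrac{3N}2-1=3|A_1|-1$. The target is $\kappa_2=5$. So *the inequality for a single class is false*, and the class-by-class plan stops here.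

Yet the theorem holds for this set. Where are the missing sums? In $A_3+2A=e_2+2A$: this class has one element, but $|A|=N+1$ sums. These sums should be credited to the points of $A_1$ and $A_2$ that enter as the *second* summand. So each point $a\in A_k$ should collect credit twice:

- as first summand: one unit for each of the $n_k$ other translates of $V_k$;
- as second summand: one unit for each class $A_j$ whose span $W_j$ does not contain $a$.

In Example 2 the point $a=0$ gets $1$ from $n_1=1$ and $1$ from $W_3\not\ni 0$, total $2=2(d-d_1)$. The two kinds of credit can be distributed very differently. Take $A=\{0,\dots,N-1\}\times\{0,1,2\}$ with $N\ge4$, $q=2$. The classes with odd second coordinate span the line $y=1$; the others span the plane. For $a=(0,1)$ the number of other translates is $2$ (the lines $y=0$ and $y=2$), and every $W_j$ contains $a$. The total is $2+0$, again $2(d-d_k)$. The next section proves that the total is always large enough.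

## 5. Each point collects at least $2(d-d_k)$ units

**Lemma 1.** Let $A$ be normalized, $d\ge1$. For every $k$ and every $a\in A_k$,
$$n_k+\#\{j:a\notin W_j\}\ \ge\ 2(d-d_k).$$

**Step 1: pass to the quotient by $V_k$.** The purpose is to turn $n_k$ into a number of points. Translating, we may assume $a=0$; $A$ stays normalized and its classes are only relabelled. Now $0\in W_k$, so $W_k=V_k=:V$ is a linear subspace spanned by integer vectors. Put $s=d-d_k$. Let $\rho:\mathbb R^d\to\mathbb R^d/V$ be the projection and $\bar\Gamma=\rho(\mathbb Z^d)\cong\mathbb Z^d/(\mathbb Z^d\cap V)$. This group is finitely generated and torsion-free, of rank $s$, so $\bar\Gamma\cong\mathbb Z^s$. Put $\bar A=\rho(A)$. Then $0\in\bar A$, $\bar A$ generates $\bar\Gamma$, and points of $\bar A$ correspond to translates of $V$ meeting $A$, so $|\bar A|=n_k+1$.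

**Step 2: sort $\bar A$ by classes mod $q\bar\Gamma$.** The purpose is to get two lower bounds, one from residues and one from linear algebra, that will be added. Let $t$ be the number of nonzero classes $\gamma\in\bar\Gamma/q\bar\Gamma\cong(\mathbb Z/q)^s$ met by $\bar A$. These classes generate $(\mathbb Z/q)^s$, which cannot be generated by fewer than $s$ elements (reduce modulo a prime dividing $q$). Hence $t\ge s$. For a class $\gamma$ met by $\bar A$ put $\bar A_\gamma=\bar A\cap\gamma$, and let $s_\gamma$ be the dimension of the *linear* span of $\bar A_\gamma$. As $\bar A$ spans $\mathbb R^d/V$, we have $\sum_\gamma s_\gamma\ge s$. For the zero class, $|\bar A_0\setminus\{0\}|\ge s_0$. Finally $\rho(q\mathbb Z^d)=q\bar\Gamma$, so each $\rho(A_j)$ lies in a single class, which we call $\gamma(j)$.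

**Step 3: each nonzero class yields one extra unit.** We show that for every nonzero class $\gamma$ met by $\bar A$
$$|\bar A_\gamma|+\#\{j:\gamma(j)=\gamma,\ 0\notin W_j\}\ \ge\ s_\gamma+1. \tag{3}$$
Always $|\bar A_\gamma|\ge s_\gamma$. So (3) holds if some $j$ with $\gamma(j)=\gamma$ has $0\notin W_j$. Otherwise pick any $j$ with $\gamma(j)=\gamma$. Then $0\in W_j$, so $0\in\rho(W_j)$, which is the affine span of $\rho(A_j)$ and is contained in the affine span of $\bar A_\gamma$. An affine span that contains $0$ equals the linear span. So the affine span of $\bar A_\gamma$ has dimension $s_\gamma$, which requires $|\bar A_\gamma|\ge s_\gamma+1$.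

**Step 4: add up.** The purpose is to combine the classes. Since $n_k=|\bar A\setminus\{0\}|$,
$$n_k+\#\{j:0\notin W_j\}\ \ge\ s_0+\sum_{\gamma\ne0\text{ met}}(s_\gamma+1)\ \ge\ s+t\ \ge\ 2s.\qquad\square$$

## 6. The basic inequality

**Lemma 2.** Let $A$ be normalized, $d\ge1$. Then
$$|pA+qA|\ \ge\ \sum_j|pA_j+q(A\cap W_j)|+2\sum_j(d-d_j)|A_j|-2d|q|^d. \tag{4}$$

**Step 1: split one class sum along translates of $V_j$.** This makes both kinds of credit visible. Fix $j$. As $W$ runs over the translates of $V_j$ meeting $A$, the sets $pA_j+q(A\cap W)$ lie in distinct translates of $V_j$, so they are disjoint. For $W\ne W_j$ use $|pA_j+q(A\cap W)|\ge|A_j|+|A\cap W|-1$. Hence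
$$|pA_j+qA|\ \ge\ |pA_j+q(A\cap W_j)|+n_j(|A_j|-1)+|A\setminus W_j|.$$

**Step 2: truncate $n_j$.** The number $n_j$ is not bounded in terms of $q,d$, so the term $-n_j$ is not an admissible error; we discard what we do not need. Let $n_j'=\min(n_j,2(d-d_j))$. As $|A_j|\ge1$,
$$n_j(|A_j|-1)\ge n_j'(|A_j|-1)\ge n_j'|A_j|-2d.$$
Lemma 1 survives the truncation: for $a\in A_k$ we have $n_k'+\#\{j:a\notin W_j\}\ge2(d-d_k)$. If $n_k'=n_k$ this is Lemma 1, and if $n_k'=2(d-d_k)$ it is trivial.

**Step 3: count by points.** We exchange the order of summation to apply Lemma 1 at each point: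
$$\sum_j\big(n_j'|A_j|+|A\setminus W_j|\big)=\sum_k\sum_{a\in A_k}\big(n_k'+\#\{j:a\notin W_j\}\big)\ \ge\ 2\sum_k(d-d_k)|A_k|.$$
Summing Step 1 over $j$, using (2) and $r\le|q|^d$, we obtain (4). $\square$

Note what (4) achieves. If $d_j<d$ and $S(d_j)$ is known, then $|pA_j+q(A\cap W_j)|\ge|pA_j+qA_j|\ge\kappa_{d_j}|A_j|-O(1)$, and together with $2(d-d_j)|A_j|$ this gives, by (1), a contribution of at least
$$\kappa_d|A_j|-O(1)\qquad(d_j<d). \tag{5}$$
Classes of smaller dimension are no longer an obstacle.

## 7. Sets mostly contained in a proper subspace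

When we raise the coefficient in Section 8, a very small class will be removed. This may lower the dimension, as when $e_2$ is removed in Example 2. The next lemma deals with that. Fix
$$\delta=\frac1{2\kappa_d+2}.$$

**Lemma 3.** Let $d\ge1$ and assume $S(e)$ for all $e<d$. There is a constant $C$ such that the following holds. If $A\subset\mathbb Z^n$ is finite with $\dim A=d$, $U$ is an affine subspace of dimension $e<d$, $A\cap U$ affinely spans $U$, and $|A\cap U|\ge(1-\delta)|A|$, then $|pA+qA|\ge\kappa_d|A|-C$.

**Step 1: set up fibres.** The purpose is to see the sumset over the quotient by $U$. Translate so that $0\in B:=A\cap U$; then $U$ is linear. Identify the linear span of $A$ with $\mathbb R^d$. Put $E=A\setminus B$, let $\rho:\mathbb R^d\to\mathbb R^d/U\cong\mathbb R^{d-e}$ be the projection, $T=\rho(A)\setminus\{0\}$, and $E_t=A\cap\rho^{-1}(t)$ for $t\in T$. Then $T$ spans $\mathbb R^{d-e}$, and $|T|\ge d-e$. The sets $pB+qB$, $pE_t+qB$, $pB+qE_t$ lie over $0$, $pt$, $qt$ respectively. By $S(e)$, $|pB+qB|\ge\kappa_e|B|-C_e$.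

**Step 2: many fibres.** Here we show that $|T|\ge d-e+1$ gives more than enough copies of $B$. Since $T$ spans, it meets at least $d-e$ lines through $0$. On each such line $\ell$ let $t$ be of maximal absolute value in $T\cap\ell$. Then $qt\notin pT$: if $qt=pt'$, then $t'=(q/p)t\in T\cap\ell$ would be larger than $t$ in absolute value. So
$$|pT\cup qT|\ge|T|+(d-e)\ge2(d-e)+1.$$
None of these points is $0$, and over each of them there are at least $|B|$ sums. Hence
$$|pA+qA|\ge(\kappa_e+2(d-e)+1)|B|-C_e\ge(\kappa_d+1)(1-\delta)|A|-C_e\ge\kappa_d|A|-C_e,$$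
because $(\kappa_d+1)\delta=\frac12$.

**Step 3: exactly $d-e$ fibres.** Here there is no slack, and we count every fibre exactly to the needed order. Now $T$ is a basis of $\mathbb R^{d-e}$. The points
$$0;\qquad pt,\ qt,\ (p+q)t\quad(t\in T);\qquad pt+qt'\quad(t\ne t'\in T)$$
are all distinct, because $p$, $q$, $p+q$ are distinct and nonzero. Therefore
$$|pA+qA|\ge|pB+qB|+\sum_t\big(|pE_t+qB|+|pB+qE_t|+|pE_t+qE_t|\big)+\sum_{t\ne t'}|pE_t+qE_{t'}|. \tag{6}$$
Let $f_t=\dim E_t$, and let $L_t$ be the direction of the affine span of $E_t$. Then $L_t\subset U$ and $f_t\le e$. The image of $B$ in $U/L_t$ affinely spans a space of dimension $e-f_t$, so $B$ meets $m\ge e-f_t+1$ translates of $L_t$. Sums of $E_t$ with the parts of $B$ in different translates are disjoint. Applying $|X+Y|\ge|X|+|Y|-1$ in each translate,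
$$|pE_t+qB|\ge|B|+m(|E_t|-1)\ge|B|+(e-f_t+1)(|E_t|-1),$$
and in the same way $|pB+qE_t|\ge|B|+(e-f_t+1)(|E_t|-1)$. Next, $f_t<d$, so $S(f_t)$ gives $|pE_t+qE_t|\ge\kappa_{f_t}|E_t|-C_{f_t}$. Finally
$$\sum_{t\ne t'}|pE_t+qE_{t'}|\ge\sum_{t\ne t'}(|E_t|+|E_{t'}|-1)=2(d-e-1)|E|-O(1).$$
Insert all this in (6):
$$|pA+qA|\ge\big(\kappa_e+2(d-e)\big)|B|+\sum_t\big(2(e-f_t+1)+\kappa_{f_t}+2(d-e-1)\big)|E_t|-O(1).$$
The coefficient of $|B|$ is $\kappa_d$. The coefficient of $|E_t|$ is $2(d-f_t)+\kappa_{f_t}=\kappa_d$ by (1). So $|pA+qA|\ge\kappa_d(|B|+|E|)-O(1)=\kappa_d|A|-O(1)$. $\square$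

## 8. Raising the coefficient by $\delta$: proof of Theorem 1

Let $p=1$, $|q|\ge2$. We use induction on $d$. The statement $S(0)$ holds with $C_0=|p|+|q|-3\ge0$, for any coprime $p,q$ as in Section 1: $|A|=1$, $|pA+qA|=1$ and $\kappa_0=|p|+|q|-2$. Let $d\ge1$ and assume $S(e)$ for all $e<d$.

**Definition.** A real number $c$ is *admissible* if there is a constant $C$ such that $|pA+qA|\ge c|A|-C$ for all finite $A\subset\mathbb Z^n$ ($n$ arbitrary) of dimension $d$.

For instance $c=0$ is admissible, and so is $c=2$ by the textbook fact of Section 3. Statement $S(d)$ says that $\kappa_d$ is admissible. We prove: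

**Claim (∗).** If $0\le c<\kappa_d$ is admissible, then $\min(c+\delta,\kappa_d)$ is admissible.

Since $\delta>0$ depends only on $p,q,d$, starting from $c=0$ we reach $\kappa_d$ in a bounded number of applications. The constant $C$ grows at each application, but it depends only on $p,q,d$ in the end. So (∗) implies $S(d)$.

Let $c$ be admissible with constant $C$, $0\le c<\kappa_d$. Let $A$ be of dimension $d$; we may take it normalized. Put $\mu=\min_j|A_j|$.

**Step 1 (case $\mu<\delta|A|$): remove the smallest class.** The purpose is to gain $|A|$ sums at the cost of fewer than $\delta|A|$ points. Let $|A_m|=\mu$ and $B=A\setminus A_m$, which is nonempty as $\delta<1$. The sets $A_m+qA$ and $B+qB$ occupy different classes mod $q$, so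
$$|A+qA|\ge|A_m+qA|+|B+qB|\ge|A|+|B+qB|.$$

If $\dim B=d$, then admissibility of $c$, applied to $B$, gives
$$|A+qA|\ge|A|+c(1-\delta)|A|-C\ge(c+\tfrac12)|A|-C\ge(c+\delta)|A|-C,$$
because $c\delta<\kappa_d\delta<\frac12$ and $\delta\le\frac12$.

If $\dim B<d$, let $U$ be the affine span of $B$. Then $A\cap U\supseteq B$ spans $U$ and $|A\cap U|\ge|B|\ge(1-\delta)|A|$. Lemma 3 gives $|A+qA|\ge\kappa_d|A|-O(1)$.

**Step 2 (case $\mu\ge\delta|A|$): bound the terms of (4).** Now any gain of size $\mu$ is worth $\delta|A|$. If $d_j<d$, the contribution of $A_j$ to (4) is at least $\kappa_d|A_j|-O(1)$ by (5). Let $d_j=d$. Then $W_j=\mathbb R^d$, and the contribution is $|A_j+qA|$. Fix $a_j\in A_j$ and write $A_j=a_j+qA_j'$ with $A_j'\subset\mathbb Z^d$. Then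
$$|A_j+qA|=|A_j'+A|,\qquad|A_j+qA_j|=|A_j'+A_j|,\qquad|A_j'|=|A_j|.$$

(i) *Suppose $\pi(A_j')=G$.* For $l\in G$ let $A'_{j,l}=A_j'\cap\pi^{-1}(l)\ne\emptyset$. The sets $A'_{j,l}+A_j$ lie in the distinct classes $l+\pi(a_j)$, so
$$|A_j+qA|\ge\sum_{l\in G}\big(|A'_{j,l}|+|A_j|-1\big)=(|q|^d+1)|A_j|-|q|^d\ge\kappa_d|A_j|-O(1).$$
The last step needs $|q|^d+1\ge|q|+2d-1$. For $d=1$ there is equality. When $d$ increases by $1$, the right side grows by $2$ and the left by $|q|^{d+1}-|q|^d=|q|^d(|q|-1)\ge2$.

(ii) *Suppose $\pi(A_j')\ne G$.* If $\pi(A_j')+\pi(a)\subset\pi(A_j')+\pi(a_j)$ held for all $a\in A$, then $\pi(A_j')$ would satisfy $\pi(A_j')+\pi(a-a_j)\subset\pi(A_j')$, with equality because both sides are finite of equal size. So $\pi(A_j')$ would be invariant under the group generated by $\pi(A-a_j)$. This group is $G$, since $A-a_j$ generates $\mathbb Z^d$. A nonempty $G$-invariant subset of $G$ is $G$, a contradiction. Hence there are $l\in\pi(A_j')$ and $a\in A$, say $a\in A_m$, with $l+\pi(a)\notin\pi(A_j')+\pi(a_j)$. The set $A'_{j,l}+A_m$ lies in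 the class $l+\pi(a)$, which $A_j'+A_j$ does not meet. So
$$|A_j+qA|\ge|A_j+qA_j|+|A_m|\ge c|A_j|-C+\mu,$$
where we used that $A_j$ has dimension $d$ and $c$ is admissible.

**Step 3: conclude.** We sum the contributions in (4); there are at most $|q|^d$ classes, so the errors add up to $O(1)$. If (ii) occurs for no $j$, then every class contributes at least $\kappa_d|A_j|-O(1)$, and $|A+qA|\ge\kappa_d|A|-O(1)$. If (ii) occurs for some $j$, then, as $c\le\kappa_d$, every class contributes at least $c|A_j|-O(1)$, and at least one contributes an additional $\mu$. So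
$$|A+qA|\ge c|A|+\mu-O(1)\ge(c+\delta)|A|-O(1).$$
This proves (∗), hence $S(d)$, and Theorem 1. $\blacksquare$

In terms of $q>1$ and $A\subset\mathbb Z^d$ of dimension $d$, this is $|A+q\cdot A|\ge(q+2d-1)|A|-C(q,d)$, since $\kappa_d=q+2d-1$ for $p=1$.

## 9. Two coprime dilates

We now prove Theorem 2 for sets in $\mathbb Z^n$. If $|p|=1$, replace $(p,q)$ by $(-p,-q)$ if necessary, which does not change $|pA+qA|$, and use Theorem 1. So let $|p|\ge2$, hence $|q|\ge3$. Lemmas 1, 2 and 3 were proved for general $p,q$.

What changes in Section 8? In (i) the target $\kappa_d$ now contains $|p|$, but the sets $A'_{j,l}+A_j$ become $pA'_{j,l}+A_j$, still only $|q|^d$ pieces. For $d=1$ this gives $|q|+1$, short of $|p|+|q|$. The remedy is to split also by classes mod $p$.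

Let $A$ be normalized of dimension $d\ge1$, with classes $A_1,\dots,A_r$ mod $q$ as before, and let $A^1,\dots,A^\varrho$ be its nonempty classes mod $p$. Thus $\varrho\le|p|^d$. "Admissible" and $\delta$ are as before, for our $p,q$.

**Lemma 4.** Let $d\ge1$, assume $S(e)$ for $e<d$, and let $0\le c<\kappa_d$ be admissible. There is a constant $C'$ such that every normalized $A$ of dimension $d$ with
$$\varrho+|q|^d\ge\kappa_d \tag{7}$$
satisfies $|pA+qA|\ge\min(c+\delta,\kappa_d)|A|-C'$.

Let $C$ be the constant for $c$, and let $\mu$ be the minimum of all $|A_j|$ and all $|A^i|$.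

**Step 1 (case $\mu<\delta|A|$): remove the smallest class of either kind.** The purpose is again to gain $|A|$. If $|A_m|=\mu$, put $B=A\setminus A_m$; then $pA_m+qA$ and $pB+qB$ are disjoint mod $q$. If $|A^i|=\mu$, put $B=A\setminus A^i$; then $pA+qA^i$ and $pB+qB$ are disjoint mod $p$, since $q$ is invertible mod $p$. Either way
$$|pA+qA|\ge|A|+|pB+qB|,\qquad |B|\ge(1-\delta)|A|,\qquad B\ne\emptyset.$$
If $\dim B=d$, admissibility gives $|pA+qA|\ge(1+c(1-\delta))|A|-C\ge(c+\frac12)|A|-C\ge(c+\delta)|A|-C$, since $c\delta<\frac12$ and $\delta\le\frac12$. If $\dim B<d$, Lemma 3 with $U$ the affine span of $B$ gives $|pA+qA|\ge\kappa_d|A|-O(1)$. We did not use (7) here.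

**Step 2 (case $\mu\ge\delta|A|$): bound the terms of (4).** Classes with $d_j<d$ contribute at least $\kappa_d|A_j|-O(1)$ by (5). Let $d_j=d$ and $A_j=a_j+qA_j'$. Then
$$|pA_j+qA|=|pA_j'+A|,\qquad |pA_j+qA_j|=|pA_j'+A_j|.$$

(α) *$A_j\cap A^i=\emptyset$ for some $i$.* Then $pA_j+qA^i$ and $pA_j+qA_j$ are disjoint mod $p$, because $q$ is invertible mod $p$. So $|pA_j+qA|\ge|pA_j+qA_j|+|A^i|\ge c|A_j|-C+\mu$.

(β) *$\pi(A_j')\ne G$.* If $p\pi(A_j')+\pi(A)\subset p\pi(A_j')+\pi(a_j)$, then $p\pi(A_j')$ is invariant under $\pi(A-a_j)$, which generates $G$. So $p\pi(A_j')=G$, and since $p$ is invertible mod $q$, $\pi(A_j')=G$, a contradiction. Hence there are $l\in\pi(A_j')$ and $a\in A_m$ such that $pl+\pi(a)\notin p\pi(A_j')+\pi(a_j)$. Then $pA'_{j,l}+A_m$ is disjoint from $pA_j'+A_j$, and $|pA_j+qA|\ge|pA_j+qA_j|+|A_m|\ge c|A_j|-C+\mu$.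

(γ) *Neither (α) nor (β).* For $l\in G$ and $1\le i\le\varrho$ the sets $pA'_{j,l}+(A_j\cap A^i)$ are nonempty subsets of $pA_j'+A_j$. They are pairwise disjoint: for different $l$ they lie in different classes $pl+\pi(a_j)$ mod $q$, and for different $i$ they lie in different classes mod $p$. Hence
$$|pA_j+qA|\ge\sum_{l,i}\big(|A'_{j,l}|+|A_j\cap A^i|-1\big)=(\varrho+|q|^d)|A_j|-\varrho|q|^d\ge\kappa_d|A_j|-O(1)$$
by (7).

**Step 3: conclude.** We sum as in Section 8. If only (γ) occurs among the $j$ with $d_j=d$, then (4) gives $|pA+qA|\ge\kappa_d|A|-O(1)$. Otherwise it gives $|pA+qA|\ge c|A|+\mu-O(1)\ge(c+\delta)|A|-O(1)$. $\square$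

**Dimension $d\ge2$.** Here we check that (7) always holds, so Lemma 4 gives (∗). Since $0\in A$ and $A$ generates $\mathbb Z^d$, the image of $A$ in $(\mathbb Z/p)^d$ contains $0$ and generates this group, which needs at least $d$ nonzero elements. So $\varrho\ge d+1$. As $|p|\le|q|-1$, we have $\kappa_d\le2|q|+2d-3$, and it suffices that
$$|q|^d\ge2|q|+d-4.$$
For $d=2$ this reads $|q|^2\ge2|q|-2$, which is true since $(|q|-1)^2+1>0$. When $d$ increases by $1$ the right side grows by $1$ and the left by $|q|^{d+1}-|q|^d\ge1$. So for $d\ge2$, $S(e)$ for all $e<d$ implies (∗), hence $S(d)$.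

**Dimension $d=1$.** It remains to establish $S(1)$; here $\kappa_1=|p|+|q|$. It can be quoted: a theorem of G. Shakan (*Sum of many dilates*, Combin. Probab. Comput. 25 (2016)) says that for coprime integers $\lambda_1,\dots,\lambda_k$ and finite $A\subset\mathbb Z$, $|\lambda_1A+\dots+\lambda_kA|\ge(|\lambda_1|+\dots+|\lambda_k|)|A|-C(\lambda_1,\dots,\lambda_k)$. Take $k=2$, and use normalization to pass from $\mathbb Z^n$ to $\mathbb Z$. For two dilates we can also deduce it from Lemma 4, and we do so, to keep the argument complete. For $d=1$, condition (7) says $\varrho=|p|$: the set meets every class mod $p$. We must reduce to such sets. Let $0\le c<\kappa_1$ be admissible for $d=1$, and let $A\subset\mathbb Z$ be normalized of dimension $1$.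

**Step 1: dispose of small classes.** If $\mu<\delta|A|$, then Step 1 of Lemma 4, which did not use (7), gives $|pA+qA|\ge\min(c+\delta,\kappa_1)|A|-O(1)$. So assume $\mu\ge\delta|A|$.

**Step 2: exchange the roles of $p$ and $q$.** The purpose is to replace $A$ by its classes mod $p$, rescaled. Fix $b_i\in A^i$ and write $A^i=b_i+pB_i$. As $q$ is invertible mod $p$, the sets $pA+qA^i$ lie in distinct classes mod $p$, so
$$|pA+qA|=\sum_{i=1}^\varrho|pA+qA^i|,\qquad|pA+qA^i|=|A+qB_i|.$$
Moreover $|pA^i+qA^i|=|A^i+qB_i|=|pB_i+qB_i|$, since $pA^i+qA^i=(p+q)b_i+p(pB_i+qB_i)$. For every $i$ we have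
$$|pA+qA^i|\ge|pA^i+qA^i|\ge c|A^i|-O(1).$$
This is admissibility of $c$ if $\dim A^i=1$; if $|A^i|=1$ it is trivial, as $c<\kappa_1$.

**Step 3: some $B_i$ misses a class mod $p$.** Then we gain $\mu$. Let $\beta\ne\mathbb Z/p$ be the image of $B_i$ mod $p$, and write $\bar x$ for $x$ mod $p$. If $q\beta+\bar a\subset q\beta+\bar b_i$ for all $a\in A$, then $q\beta$ is invariant under the group generated by the residues of $A-b_i$, which is $\mathbb Z/p$. So $q\beta=\mathbb Z/p$ and $\beta=\mathbb Z/p$, a contradiction. Hence there are $x\in B_i$ and $a\in A$, say $a\in A^m$, such that the class of $qx+a$ mod $p$ is not met by $qB_i+A^i$. The $|A^m|\ge\mu$ elements of $qx+A^m$ lie in that class. So $|A+qB_i|\ge|A^i+qB_i|+\mu$. Summing over all classes mod $p$ with the bound of Step 2,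
$$|pA+qA|\ge c|A|+\mu-O(1)\ge(c+\delta)|A|-O(1).$$

**Step 4: every $B_i$ meets all classes mod $p$.** Then Lemma 4 applies to the sets $B_i$. Since $|p|\ge2$, each $B_i$ has at least two elements, so $\dim B_i=1$. We have $0\in B_i$. Let $g\geq 1$ generate the group generated by $B_i$. As $B_i$ contains an element congruent to $1$ mod $p$, $g$ is coprime to $p$. So the normalized set $g^{-1}B_i$ also meets all classes mod $p$, that is, it satisfies (7). Lemma 4 gives $|pB_i+qB_i|\ge\min(c+\delta,\kappa_1)|B_i|-C'$. By Step 2,
$$|pA+qA|\ge\sum_i|pB_i+qB_i|\ge\min(c+\delta,\kappa_1)\sum_i|B_i|-O(1)=\min(c+\delta,\kappa_1)|A|-O(1).$$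

In all cases $\min(c+\delta,\kappa_1)$ is admissible. This is (∗) for $d=1$, so $S(1)$ holds. With $S(0)$ from Section 8 and the induction for $d\ge2$, $S(d)$ holds for all $d\ge0$ over $\mathbb Z^n$. $\blacksquare$

## 10. From integer sets to real sets

Let $A\subset\mathbb R^n$ be finite and nonempty of dimension $d$. If $d=0$, $A$ is a point and the bound is the one for $S(0)$. Let $d\ge1$. After a translation, and identifying the span of $A$ with $\mathbb R^d$, we may assume $0\in A\subset\mathbb R^d$.

**Step 1: lift to a lattice.** The purpose is to record the additive structure of $A$ by integer vectors. The group generated by $A$ is finitely generated and torsion-free, so it has a $\mathbb Z$-basis $g_1,\dots,g_N$. Let $\theta:\mathbb Z^N\to\mathbb R^d$ be the homomorphism with $\theta(e_i)=g_i$; it is injective. Put $\tilde A=\theta^{-1}(A)$, so that $|\tilde A|=|A|$ and $|p\tilde A+q\tilde A|=|pA+qA|$. (We cannot apply $S$ to $\tilde A$ itself and read off the result, because $\dim\tilde A=N$ may differ from $d$; for $A=\{0,1,\sqrt2\}\subset\mathbb R$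 we have $d=1$ and $N=2$. So we map $\tilde A$ down again, by a rational map.)

**Step 2: perturb to rational points.** We look for $g_1',\dots,g_N'\in\mathbb Q^d$ such that the homomorphism $\theta'$ with $\theta'(e_i)=g_i'$ satisfies:

- $\theta'$ is injective on the finite sets $\tilde A$ and $p\tilde A+q\tilde A$;
- $\theta'(\tilde A)$ has dimension $d$.

The first condition says that finitely many vectors $\theta'(x)-\theta'(y)$ are nonzero. For the second, choose $d$ elements of $\tilde A$ whose images under $\theta$ are linearly independent; since $0\in\tilde A$, it suffices that the determinant of their images under $\theta'$ is nonzero. These conditions are open in $(g_1',\dots,g_N')$, and they hold at $(g_1,\dots,g_N)$. So they hold for rational points sufficiently close to it.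

**Step 3: transfer.** Let $A'=\theta'(\tilde A)\subset\mathbb Q^d$. Then $|A'|=|A|$, $\dim A'=d$, and $pA'+qA'=\theta'(p\tilde A+q\tilde A)$ has $|p\tilde A+q\tilde A|=|pA+qA|$ elements. Multiplying $A'$ by a common denominator puts it in $\mathbb Z^d$ and changes none of these numbers. Now $S(d)$ for integer sets gives $|pA+qA|\ge\kappa_d|A|-C_d$, with the same constant $C_d$. Together with the sharpness computation in Section 2, this completes the proof of Theorem 2. $\blacksquare$
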